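# Lifting the quasi-Gorenstein property from $R/yR$ to $R$

All rings are commutative and Noetherian. For a graded module $N$ we write $N(a)$ for the shifted module with $N(a)_n=N_{a+n}$.

## 1. Cohen–Macaulay quotients, and rings of dimension at most three

Let $(R,\mathfrak m)$ be a local ring and $y\in\mathfrak m$ a regular element (a non-zero-divisor). It is a textbook fact that if $R/yR$ is Gorenstein, then so is $R$. We ask what remains when "Gorenstein" is replaced by a weaker condition which keeps the duality and drops the Cohen–Macaulay property.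

**Definition (local case).** Let $(R,\mathfrak m)$ be local of dimension $d$, with completion $\widehat R$, and let $E_R=E_R(R/\mathfrak m)$ be the injective hull of the residue field. A *canonical module* of $R$ is a finitely generated $R$-module $\omega_R$ with
$$\omega_R\otimes_R\widehat R\;\cong\;\operatorname{Hom}_R(H^d_{\mathfrak m}(R),E_R).$$
$R$ is *quasi-Gorenstein* if it has a canonical module $\omega_R$ with $\omega_R\cong R$.

A Gorenstein local ring has $H^d_{\mathfrak m}(R)\cong E_R$, and $\operatorname{Hom}_R(E_R,E_R)\cong\widehat R$, so it is quasi-Gorenstein. Here is the easy case of our question.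

**Proposition 0.** Let $(R,\mathfrak m)$ be local and $y\in\mathfrak m$ regular. If $S=R/yR$ is Cohen–Macaulay and quasi-Gorenstein, then $R$ is Gorenstein.

*Proof.* Put $s=\dim S$. Since $\omega_S\cong S$, we have $\widehat S\cong\operatorname{Hom}_S(H^s_{\mathfrak m}(S),E_S)$. The module $H^s_{\mathfrak m}(S)$ is Artinian, so it equals its double Matlis dual, and therefore $H^s_{\mathfrak m}(S)\cong\operatorname{Hom}_{\widehat S}(\widehat S,E_S)=E_S$.

Take a system of parameters $x_1,\dots,x_s$ of $S$. It is a regular sequence because $S$ is Cohen–Macaulay. Put $S_i=S/(x_1,\dots,x_i)$, a Cohen–Macaulay ring of dimension $s-i$. From $0\to S_{i-1}\xrightarrow{x_i}S_{i-1}\to S_i\to0$ and $H^{s-i}_{\mathfrak m}(S_{i-1})=0$ we get that $H^{s-i}_{\mathfrak m}(S_i)$ is the submodule of $H^{s-i+1}_{\mathfrak m}(S_{i-1})$ killed by $x_i$. After $s$ steps,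
$$S_s=H^0_{\mathfrak m}(S_s)\cong(0:_{E_S}(x_1,\dots,x_s))=\operatorname{Hom}_S(S_s,E_S)=E_{S_s}.$$
So the Artinian ring $S_s$ is injective over itself. Lift the $x_i$ to $R$. Then $y,x_1,\dots,x_s$ is both a regular sequence and a system of parameters of $R$, and the quotient $S_s$ is self-injective. Hence $R$ is Gorenstein. $\square$

A normal local ring of dimension at most $2$ is Cohen–Macaulay, since normality implies Serre's condition $(S_2)$. Moreover $\dim R/yR=\dim R-1$. Hence: *if $\dim R\le 3$ and $R/yR$ is a quasi-Gorenstein normal local domain, then $R$ is Gorenstein.*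

What changes in general? The proof used $H^{s-i}_{\mathfrak m}(S_{i-1})=0$, the vanishing of local cohomology below the top. A normal domain of dimension $3$ need not have it. So the first open case of the argument is $\dim R=4$ with $R/yR$ normal, quasi-Gorenstein and not Cohen–Macaulay.

## 2. Canonical modules through a Noether normalization

**Definition (graded case).** Let $R=\bigoplus_{n\ge0}R_n$ be a Noetherian graded ring with $R_0=k$ a field, $\mathfrak m=\bigoplus_{n>0}R_n$ and $d=\dim R$. The *graded canonical module* is $\omega_R={}^*\!\operatorname{Hom}_k(H^d_{\mathfrak m}(R),k)$, the graded Matlis dual. Its degree-$n$ component is $\operatorname{Hom}_k(H^d_{\mathfrak m}(R)_{-n},k)$, and it is a finitely generated graded $R$-module. $R$ is *quasi-Gorenstein* if $\omega_R\cong R(a)$ as graded modules for some integer $a$. We call such an $R$ "graded local". In this setting $y$ is homogeneous of positive degree.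

Every such $R$ has a homogeneous system of parameters $\theta_1,\dots,\theta_d$. By graded Nakayama, $R$ is finite over $k[\theta_1,\dots,\theta_d]$, which is a polynomial ring because $\dim R=d$.

**Fact F1.**
(i) Let $T=k[\theta_1,\dots,\theta_d]\to R$ be a finite graded map from a polynomial ring, $\deg\theta_i>0$, $\dim R=d$. Then $\omega_R\cong\operatorname{Hom}_T(R,\omega_T)$ as graded $R$-modules, where $\omega_T=T(-\sum\deg\theta_i)$.
(ii) Let $T'\to R'$ be a finite local map from a regular local ring with $\dim T'=\dim R'=d$. Then $\operatorname{Hom}_{T'}(R',T')$ is a canonical module of $R'$.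
(iii) In (i), $(\omega_R)_{\mathfrak m}$ is a canonical module of $R_{\mathfrak m}$.
(iv) If in (i) $R$ is a domain, then $\omega_R$ is a nonzero torsion-free $R$-module. So if it is generated by one homogeneous element, then $\omega_R\cong R(b)$ for some $b$.

*Proof.* The ideal $\mathfrak m_TR$ has radical $\mathfrak m$, so $H^d_{\mathfrak m}(R)=H^d_{\mathfrak m_T}(R)$. The functor $H^d_{\mathfrak m_T}$ is right exact on $T$-modules and commutes with direct sums, so $H^d_{\mathfrak m}(R)=R\otimes_TH^d_{\mathfrak m_T}(T)$. The same holds for $R',T'$.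

(i) By adjunction, ${}^*\!\operatorname{Hom}_k(R\otimes_TH^d_{\mathfrak m_T}(T),k)=\operatorname{Hom}_T(R,{}^*\!\operatorname{Hom}_k(H^d_{\mathfrak m_T}(T),k))$. Here $H^d_{\mathfrak m_T}(T)$ has as basis the monomials in the $\theta_i$ with all exponents negative, so its graded dual is $T(-\sum\deg\theta_i)$.

(ii) The $R'$-module $\operatorname{Hom}_{T'}(R',E_{T'})$ is injective. Its elements are killed by powers of the maximal ideal of $R'$. Its socle is the $E_{T'}$-dual of the residue field of $R'$, that is, a one-dimensional space over that field. So it is $E_{R'}$. Also $H^d(T')\cong E_{T'}$. Hence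
$$\operatorname{Hom}_{R'}(H^d(R'),E_{R'})=\operatorname{Hom}_{T'}(R'\otimes_{T'}H^d(T'),E_{T'})=\operatorname{Hom}_{T'}(R',\widehat{T'})=\operatorname{Hom}_{T'}(R',T')\otimes_{T'}\widehat{T'},$$
and $\widehat{R'}=R'\otimes_{T'}\widehat{T'}$.

(iii) $R/\mathfrak m_TR$ is a positively graded Artinian ring with degree-$0$ part $k$, so $\mathfrak m$ is the only prime of $R$ over $\mathfrak m_T$. Thus $R_{\mathfrak m}=R\otimes_TT_{\mathfrak m_T}$, and (ii) applies to $T_{\mathfrak m_T}\to R_{\mathfrak m}$.

(iv) Equality of dimensions forces $T\subseteq R$, so $\operatorname{Hom}_T(R,T)\ne0$. A nonzero $r\in R$ has a nonzero multiple $c\in T$ (the constant term of an integral equation of least degree). If $r\theta=0$, then $c\theta=0$, so $\theta=0$. A cyclic nonzero torsion-free module over a domain is free. $\square$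

**Fact F2.** Let $C$ be any canonical module of a local ring $R'$. If $R'$ is quasi-Gorenstein, then $C\cong R'$.

*Proof.* By definition $\widehat C\cong\widehat{R'}$. So $C$ is cyclic, $C\cong R'/I$, and $I$ annihilates $\widehat{R'}$, whence $I=0$. $\square$

**Example.** Let $R=k[u^3,u^2v,uv^2,v^3]$ and $T=k[u^3,v^3]$. Then $R$ is $T$-free on $1,\alpha=u^2v,\beta=uv^2$, with $\alpha^2=u^3\beta$, $\beta^2=v^3\alpha$, $\alpha\beta=u^3v^3$. In the dual basis $1^*,\alpha^*,\beta^*$ of $\operatorname{Hom}_T(R,T)$ one computes $\alpha\alpha^*=1^*=\beta\beta^*$, $\beta\alpha^*=v^3\beta^*$, $\alpha\beta^*=u^3\alpha^*$. So $\omega_R$ is generated by $\alpha^*,\beta^*$. They have the same, lowest degree and are linearly independent, so two generators are needed, and this Cohen–Macaulay normal domain is not quasi-Gorenstein.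

## 3. Normal quasi-Gorenstein quotients: three theorems

**Problem.** Suppose that $(R,\mathfrak m)$ is a local (or graded local) ring with a regular element $y\in\mathfrak m$ such that $R/yR$ is a quasi-Gorenstein normal local (or graded local) domain. Is $R$ quasi-Gorenstein?

The problem is from Kazuma Shimomoto, Naoki Taniguchi, Ehsan Tavanfar, "A Study of quasi-Gorenstein rings II: Deformation of quasi-Gorenstein property", arXiv:1810.03181 (2018). The answer is no in general.

**Theorem 1.** Let $k$ be a field of characteristic $2$ and $n\ge3$ odd. Let $Q=k[x_1,\dots,x_n,y]$ (all degrees $1$), let $\delta$ be the $k[y]$-derivation of $Q$ with $\delta(x_i)=x_i^2+yx_i$, and let $R=\ker\delta$. Then $R$ is a Noetherian graded domain with $R_0=k$, $\dim R=n+1$, $y\in R_1$ is regular, and $R/yR$ is a normal quasi-Gorenstein graded domain, but $R$ is not quasi-Gorenstein. The same holds for $R_{\mathfrak m}$ and $y\in R_{\mathfrak m}$ in the local sense. For $n=3$,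
$$R=k[\,y,\;x_i^2,\;x_ix_j(x_i+x_j+y)\ (i<j),\;x_1x_2x_3(x_1+x_2+x_3)\,],$$
of dimension $4$.

**Theorem 2.** For every algebraically closed field $k$ there is a $4$-dimensional local domain, essentially of finite type over $k$, with a regular element $t$, which is not quasi-Gorenstein although its quotient by $t$ is a quasi-Gorenstein normal local domain.

**Theorem 3.** (a) Under the hypotheses of the Problem (local or graded), if $\dim R\le3$, then $R$ is Gorenstein. (b) In the graded setting with $\operatorname{char}R_0=0$, $R$ is always quasi-Gorenstein.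

By 3(a), dimension $4$ is the smallest possible for a counterexample. By Theorem 1, "characteristic $0$" cannot be dropped in 3(b), and by Theorem 2, "graded" cannot be dropped there. The graded case over fields of odd characteristic is not settled here.

**Proof of Theorem 3(a).** The local case was done in Section 1. In the graded case $S=R/yR$ has dimension at most $2$, and $S_{\mathfrak m}$ is a normal local domain, hence Cohen–Macaulay. By F1(iii) the localization of $\omega_S\cong S(a)$ at $\mathfrak m$ is a canonical module of $S_{\mathfrak m}$, so $S_{\mathfrak m}$ is quasi-Gorenstein. By Proposition 0, $R_{\mathfrak m}$ is Gorenstein, and hence $R$ is Gorenstein (Bruns–Herzog, *Cohen–Macaulay rings*, §3.6). $\square$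

Such an $R$ is also quasi-Gorenstein in the graded sense. Indeed $(\omega_R)_{\mathfrak m}\cong R_{\mathfrak m}$ by F1(iii) and F2, so $\omega_R$ is generated by one homogeneous element (graded Nakayama). Its annihilator is a homogeneous ideal that vanishes at $\mathfrak m$, hence is $0$.

## 4. The obstruction in $H^{d-1}_{\mathfrak m}(R)$

Work in the graded setting of the Problem. Put $e=\deg y>0$, $S=R/yR$, $d=\dim R$, $s=\dim S=d-1$, $\omega_S\cong S(a)$. The sensible first approach is to compare $\omega_R/y\omega_R$ with $\omega_S$ and to lift the generator of $\omega_S$.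

**$R$ is a domain.** The ideal $yR$ is prime and $\bigcap_iy^iR=0$ for degree reasons. If $\alpha\beta=0$ with $\alpha,\beta\ne0$, write $\alpha=y^i\alpha'$, $\beta=y^j\beta'$ with $\alpha',\beta'\notin yR$. As $y$ is regular, $\alpha'\beta'=0\in yR$, a contradiction.

**The basic sequence.** From $0\to R(-e)\xrightarrow{y}R\to S\to0$ we get the exact sequence
$$H^{d-1}_{\mathfrak m}(R)\to H^{d-1}_{\mathfrak m}(S)\to H^d_{\mathfrak m}(R)(-e)\xrightarrow{y}H^d_{\mathfrak m}(R)\to0 .$$
Its graded Matlis dual is exact:
$$0\to\omega_R\xrightarrow{\ y\ }\omega_R(e)\xrightarrow{\ \pi\ }\omega_S\to{}^*\!\operatorname{Hom}_k(H^{d-1}_{\mathfrak m}(R),k).\tag{1}$$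
If $\pi$ is surjective, then $\omega_R/y\omega_R\cong S(a-e)$ is cyclic. Then $\omega_R$ is cyclic by graded Nakayama, and $\omega_R\cong R(b)$ by F1(iv). So $R$ is quasi-Gorenstein.

**Where the cokernel lives.** Let $B\to R$ be a graded surjection from a polynomial ring in $r$ variables (of positive degrees). By graded local duality the last module in (1) is $\operatorname{Ext}^{r-d+1}_B(R,\omega_B)$. Let $P\ni y$ be a prime of $R$ with $S_P$ Cohen–Macaulay, and $P'$ its preimage in $B$. Then $R_P$ is Cohen–Macaulay because $y$ is regular. By Auslander–Buchsbaum its projective dimension over $B_{P'}$ is $\dim B_{P'}-\dim R_P$. This number is $r-d$, because $R$ is a domain $B/\mathfrak p$ with $\mathfrak p$ of height $r-d$, and $\operatorname{ht}P'=\operatorname{ht}\mathfrak p+\operatorname{ht}P$. So the Ext vanishes at $P$. Hence $\operatorname{coker}\pi$, an $S$-module, is supported in the non-Cohen–Macaulay locus of $S$. That locus is closed and homogeneous: it is the union of the supports of the graded modules $\operatorname{Ext}^j_B(S,\omega_B)$, $j\ne r-s$. Since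 $S$ is normal, it has codimension at least $3$ in $\operatorname{Spec}S$.

Here the approach stops. The map $\pi$ is surjective in codimension $2$, but nothing so far makes it surjective where $S$ is not Cohen–Macaulay. In a counterexample the generator of $\omega_S$ must fail to lift.

## 5. A Koszul complex that is a ring

We want an explicit normal quasi-Gorenstein ring that is not Cohen–Macaulay. Let $\operatorname{char}k=2$, $\bar Q=k[x_1,\dots,x_n]$, $t_i=x_i^2$, $\bar T=k[t_1,\dots,t_n]$. Let $\bar\delta$ be the $k$-derivation of $\bar Q$ with $\bar\delta(x_i)=x_i^2$. Put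
$$S=\ker\bar\delta .$$
For $I\subseteq[n]=\{1,\dots,n\}$ put $x_I=\prod_{i\in I}x_i$. Then $\bar Q$ is $\bar T$-free on the $x_I$. In characteristic $2$ a derivation kills squares, so $\bar\delta$ is $\bar T$-linear, and
$$\bar\delta(x_I)=\sum_{i\in I}t_i\,x_{I\setminus i}.\tag{2}$$
Signs do not matter in characteristic $2$, so (2) says that $(\bar Q,\bar\delta)$, with $x_I$ placed in homological degree $|I|$, is the Koszul complex of $t_1,\dots,t_n$ over $\bar T$. In particular $\bar\delta^2=0$. Its homology is $\bar T/(t_1,\dots,t_n)=k$, represented by $1=x_\emptyset$. Hence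
$$S=\bar\delta(\bar Q)\oplus k\cdot1,\qquad S_+=\bar\delta(\bar Q),\qquad S/\bar\delta(\bar Q)\cong k,\tag{3}$$
where $S_+$ is the part of positive degree.

$S$ is a graded subring of $\bar Q$ containing $\bar T$, and a submodule of the finite $\bar T$-module $\bar Q$. So $S$ is a Noetherian graded domain of dimension $n$, finite over $\bar T$, with $S_0=k$.

**$S$ is normal.** Let $f=a/b$, with $a,b\in S$ and $b\ne0$, be integral over $S$. Then $f\in\bar Q$, as $\bar Q$ is normal. Now $bf=a$ gives $b\,\bar\delta(f)=\bar\delta(a)=0$, so $f\in S$.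

**Small $n$.** By (2) and (3), $S$ is generated over $\bar T$ by $1$ and the $\bar\delta(x_I)$ with $|I|\ge2$. For $n=2$ we get $S=k[t_1,t_2,x_1x_2(x_1+x_2)]$, a hypersurface. For $n=3$,
$$S=k[\,x_i^2,\ x_ix_j(x_i+x_j),\ x_1x_2x_3(x_1+x_2+x_3)\,].$$

**$S$ is not Cohen–Macaulay for $n\ge3$.** The map $\bar\delta$ has degree $1$, so $0\to S\to\bar Q\to S_+(1)\to0$ is exact. As $H^0_{\mathfrak m}(S_+)=0$ and $H^1_{\mathfrak m}(\bar Q)=0$, we get $H^1_{\mathfrak m}(S)=0$. Then $0\to S_+\to S\to k\to0$ gives $H^1_{\mathfrak m}(S_+)=k$. Since $H^1_{\mathfrak m}(\bar Q)=H^2_{\mathfrak m}(\bar Q)=0$, we conclude $H^2_{\mathfrak m}(S)\cong H^1_{\mathfrak m}(S_+(1))=k(1)$. This is one copy of $k$, in degree $-1$.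

## 6. A duality lemma for subrings of a free algebra

To compute $\omega_S$, and later $\omega_R$, we need $\operatorname{Hom}_T(N,T)$ for a subring $N$ given as the kernel of an operator on a free algebra.

**Lemma A.** Let $T$ be a graded polynomial ring over $k$ in at least one variable (positive degrees), and $Q\supseteq T$ a graded commutative ring, finite and free as a $T$-module. Let $\lambda:Q\to T$ be homogeneous and $T$-linear such that $\langle f,g\rangle=\lambda(fg)$ is a perfect pairing. Let $N\subseteq Q$ be a graded subring containing $T$ with $Q/N$ torsion-free over $T$. Put $N^\perp=\{f\in Q:\lambda(fN)=0\}$. Let $\varphi,\psi:Q\to Q$ be homogeneous $N$-linear maps with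
$$N^\perp=\ker\varphi,\qquad\varphi(Q)\subseteq N':=\ker\psi,\qquad\varphi(Q)_{\mathfrak p}=N'_{\mathfrak p}\ \text{ for all height-one primes }\mathfrak p\subset T.$$
Then $\operatorname{Hom}_T(N,T)\cong N'$ as graded $N$-modules, up to shift.

*Proof.* **An isomorphism in codimension one.** Consider $\rho:Q\to\operatorname{Hom}_T(N,T)$, $f\mapsto\lambda(f\,\cdot)|_N$. It is $N$-linear, where $(s\theta)(x)=\theta(sx)$ on the target. Its kernel is $N^\perp=\ker\varphi$. It is the composite of the isomorphism $Q\cong\operatorname{Hom}_T(Q,T)$ given by the pairing and the restriction to $N$, so its cokernel embeds in $\operatorname{Ext}^1_T(Q/N,T)$. At a height-one prime $T_{\mathfrak p}$ is a discrete valuation ring, so the torsion-free module $(Q/N)_{\mathfrak p}$ is free and the Ext vanishes. So $\rho$ induces an injective homogeneous $N$-linear map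
$$\varphi(Q)\cong Q/\ker\varphi\hookrightarrow\operatorname{Hom}_T(N,T)$$
which is an isomorphism at all height-one primes. Let $\Phi$ be its extension to an isomorphism after tensoring with $\operatorname{Frac}T$. There $\varphi(Q)$ and $N'$ become equal.

**Both modules are determined in codimension one.** If $x\in Q\otimes\operatorname{Frac}T$ lies in $N'_{\mathfrak p}$ for all height-one $\mathfrak p$, then $x\in\bigcap Q_{\mathfrak p}=Q$, since $Q$ is free and $T$ is normal. Moreover $\psi(x)=0$, so $x\in N'$. Thus $N'=\bigcap N'_{\mathfrak p}$. Likewise a $T$-linear map $N\to\operatorname{Frac}T$ with values in every $T_{\mathfrak p}$ has values in $T$, so $\operatorname{Hom}_T(N,T)=\bigcap\operatorname{Hom}_T(N,T)_{\mathfrak p}$.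

**Conclusion.** Since $N'_{\mathfrak p}=\varphi(Q)_{\mathfrak p}$, the map $\Phi$ sends $N'_{\mathfrak p}$ onto $\operatorname{Hom}_T(N,T)_{\mathfrak p}$ for all $\mathfrak p$. Hence it sends $N'$ onto $\operatorname{Hom}_T(N,T)$. It is $N$-linear. It is homogeneous: $N'/\varphi(Q)$ is a finitely generated graded torsion module, so some nonzero homogeneous $c\in T$ has $cN'\subseteq\varphi(Q)$, and $\Phi(x)=c^{-1}\Phi(cx)$. $\square$

**The pairing.** Let $\bar\lambda:\bar Q\to\bar T$ be the coefficient of $x_{[n]}$. With $t_K=\prod_{i\in K}t_i$ we have $x_Ix_J=t_{I\cap J}\,x_{I\triangle J}$, so $\bar\lambda(x_Ix_J)$ is $1$ if $J=[n]\setminus I$ and $0$ otherwise. The matrix of the pairing is a permutation matrix, so the pairing is perfect. No $\bar\delta(x_I)$ involves $x_{[n]}$, so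
$$\bar\lambda(\bar\delta h)=0\qquad(h\in\bar Q).\tag{4}$$

**$S$ is quasi-Gorenstein for $n\ge2$.** *First, $S^\perp=S$.* Let $f\in S^\perp$. For all $h\in\bar Q$ we have $\bar\delta h\in S$, so by the Leibniz rule and (4)
$$0=\bar\lambda(f\,\bar\delta h)=\bar\lambda(\bar\delta(fh))+\bar\lambda(\bar\delta f\cdot h)=\bar\lambda(\bar\delta f\cdot h).$$
The pairing is perfect, so $\bar\delta f=0$. Conversely, if $f,g\in S$, then $fg\in S=\bar\delta(\bar Q)+k$, and $\bar\lambda$ vanishes on both summands.

*Now apply Lemma A* with $\varphi=\psi=\bar\delta$ and $N=N'=S$. The map $\bar\delta$ is $S$-linear. The module $\bar Q/S\cong\bar\delta(\bar Q)\subseteq\bar Q$ is torsion-free, and $N^\perp=S=\ker\bar\delta$. The quotient $S/\bar\delta(\bar Q)\cong k$ is killed by $(t_1,\dots,t_n)$, which lies in no height-one prime as $n\ge2$. So $\operatorname{Hom}_{\bar T}(S,\bar T)\cong S$ up to shift, and by F1 $\omega_S\cong S(a)$ for some $a$.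

## 7. The deformation $\delta^2=y\delta$ and the proof of Theorem 1

We now deform $\bar\delta$ so that the relation $\bar\delta^2=0$ splits into two different operators: $\delta^2=y\delta$ means $\delta(\delta+y)=0$. Modulo $y$, the kernels of $\delta$ and of $\delta+y$ are both contained in $S$. But $1$ lies in $\ker\delta$ and not in $\ker(\delta+y)$. If duality exchanges the two kernels, the generator $1$ is lost.

Take $Q$, $\delta$ as in Theorem 1, with $n\ge 1$ arbitrary for the moment. Put $T=k[t_1,\dots,t_n,y]$, $t_i=x_i^2$. Then $Q$ is $T$-free on the $x_I$. The derivation $\delta$ kills squares and $y$, so it is $T$-linear, homogeneous of degree $1$, and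
$$\delta(x_I)=\sum_{i\in I}t_i\,x_{I\setminus i}+|I|\,y\,x_I.\tag{5}$$
In characteristic $2$ the square of a derivation is a derivation, since $\delta^2(fg)=\delta^2(f)g+2\delta f\,\delta g+f\delta^2(g)$. We have $\delta^2(x_i)=\delta(x_i^2+yx_i)=y\delta(x_i)$ and $\delta^2(y)=0$, so $\delta^2=y\delta$. Put $\delta'=\delta+y$. Then $\delta\delta'=\delta'\delta=\delta^2+y\delta=0$. Let
$$R=\ker\delta,\qquad M=\ker\delta'=\{f\in Q:\delta f=yf\}.$$
$R$ is a graded subring of $Q$ containing $T$, and a finite $T$-module. So it is a Noetherian graded domain with $R_0=k$ and $\dim R=n+1$, and $y\in R_1$ is regular. The maps $\delta,\delta'$ are $R$-linear, so $M$ is a graded $R$-module. Also $\delta(Q)\subseteq M$ and $\delta'(Q)\subseteq R$. Reduction modulo $y$ gives back $\bar Q,\bar T,\bar\delta,S$ of Section 5.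

**Step 1: $R/yR\cong S$.** This identifies the quotient. The kernel of $R\to\bar Q$ is $R\cap yQ$. If $yf\in R$, then $y\delta(f)=\delta(yf)=0$, so $f\in R$. Thus the kernel is $yR$. The image lies in $S$ and contains $k$. It contains $\bar\delta(g)$ for each $g\in\bar Q$: if $\tilde g\in Q$ lifts $g$, then $\delta'(\tilde g)\in R$ maps to $\bar\delta(g)$. By (3) the image is $S$.

By Sections 5 and 6, $R/yR\cong S$ is a normal graded domain, quasi-Gorenstein for $n\ge2$.

*Generators.* $S$ is generated over $\bar T$ by $1$ and the $\bar\delta(x_I)$, $|I|\ge2$. By graded Nakayama $R$ is generated over $T$ by $1$ and the lifts $\delta'(x_I)$, $|I|\ge2$. Here $\delta'(x_ix_j)=t_ix_j+t_jx_i+2yx_ix_j+yx_ix_j=x_ix_j(x_i+x_j+y)$, and $\delta'(x_1x_2x_3)=x_1x_2x_3(x_1+x_2+x_3)$, because the terms in $y$ add up to $4yx_1x_2x_3=0$. For $n=3$ this gives the ring displayed in Theorem 1.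

*A first try, $n=2$.* Then $R=k[y,t_1,t_2,w]$ with $w=x_1x_2(x_1+x_2+y)$ and $w^2=t_1t_2(t_1+t_2+y^2)$. As $1,w$ are independent over $T$, this is a hypersurface, hence Gorenstein, as Theorem 3(a) demands.

**Step 2: trace formula.** Let $\lambda:Q\to T$ be the coefficient of $x_{[n]}$. As in Section 6 the pairing $\lambda(fg)$ is perfect. By (5), only $\delta(x_{[n]})$ involves $x_{[n]}$, so
$$\lambda(\delta h)=n\,y\,\lambda(h)\qquad(h\in Q).\tag{6}$$
From now on $n\ge3$ is odd, so $\lambda(\delta h)=y\lambda(h)$.

**Step 3: $R^\perp=R$.** This is the hypothesis on $N^\perp$ in Lemma A. If $f,g\in R$, then $fg\in R$ and $y\lambda(fg)=\lambda(\delta(fg))=0$, so $\lambda(fg)=0$. Conversely let $f\in R^\perp$. For $h\in Q$ we have $\delta'h\in R$, so by (6)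
$$0=\lambda(f\delta'h)=\lambda(f\delta h)+y\lambda(fh)=\lambda(f\delta h)+\lambda(\delta(fh))=\lambda(\delta f\cdot h).$$
The last equality holds because $\delta(fh)=\delta f\cdot h+f\delta h$ and $2=0$. Thus $\delta f=0$.

**Step 4: $\omega_R\cong M$ up to shift.** Apply Lemma A with $\varphi=\delta$, $\psi=\delta'$, $N=R$, $N'=M$. The module $Q/R\cong\delta(Q)\subseteq Q$ is torsion-free, $R^\perp=R=\ker\delta$, and $\delta(Q)\subseteq M$. For $f\in M$,
$$\delta(f)=yf,\qquad\delta(x_if)=(t_i+yx_i)f+x_i\,yf=t_if .$$
So $M/\delta(Q)$ is killed by $(t_1,\dots,t_n,y)$ and vanishes at height-one primes. Hence $\operatorname{Hom}_T(R,T)\cong M$ up to shift, and F1 gives the claim.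

**Step 5: $M$ is not cyclic.** Suppose $M=Rf$ with $f$ homogeneous. We have $M_0=0$, since $c\in k\cap M$ gives $0=\delta c=yc$. So $\deg f\ge1$. But $M$ contains $\delta(x_1)=x_1(x_1+y)$ and $\delta(x_2)=x_2(x_2+y)$. So $f$ divides these two coprime elements of the unique factorization domain $Q$. Hence $f$ is a unit of $Q$, of degree $0$, a contradiction. So $\omega_R\not\cong R(b)$ for all $b$, and $R$ is not quasi-Gorenstein.

**Step 6: localization.** By F1(iii), $M_{\mathfrak m}$ is a canonical module of $R_{\mathfrak m}$. If $R_{\mathfrak m}$ were quasi-Gorenstein, $M_{\mathfrak m}$ would be cyclic by F2, so $\dim_kM/\mathfrak mM=1$. By graded Nakayama $M$ would be generated by one homogeneous element, against Step 5. Finally $R_{\mathfrak m}/yR_{\mathfrak m}$ is the localization of $S$ at $S_+$. It is a normal local domain, and by F1(iii) the localization of $\omega_S\cong S(a)$ is a canonical module, so it is quasi-Gorenstein. This proves Theorem 1. $\blacksquare$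

**Remark (what is lost).** If $yf\in M$, then $f\in M$, so $M/yM$ embeds in $\bar Q$. Its image lies in $S$, contains $\bar\delta(\bar Q)=S_+$ (from $\delta(Q)\subseteq M$), and does not contain $1$, as $M_0=0$. So $M/yM\cong S_+$, whereas $\omega_S\cong S$ up to shift. For $n=3$ the ideal $S_+$ needs the seven generators $t_i$, $x_ix_j(x_i+x_j)$, $x_1x_2x_3(x_1+x_2+x_3)$. In fact $(S_+)^2$ is zero in degrees $2,3$, and in degree $4$ it is spanned by the $t_it_j$. So $M$ needs seven generators.

**Remark (parity).** For $n\ge2$ even, $R$ *is* quasi-Gorenstein. Now (6) reads $\lambda(\delta h)=0$, so $\lambda(f\delta'h)=\lambda(\delta'f\cdot h)$, and $f\in R^\perp$ forces $\delta'f=0$. Conversely, for $f\in M$ and $g\in R$ we have $\delta(fg)=yfg$, so $y\lambda(fg)=0$. Thus $R^\perp=M=\ker\delta'$. For $f\in R$ we have $\delta'(f)=yf$ and $\delta'(x_if)=t_if$, so $\delta'(Q)$ and $R$ agree at height-one primes. Lemma A with $\varphi=\delta'$, $\psi=\delta$ gives $\operatorname{Hom}_T(R,T)\cong R$ up to shift.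

## 8. Moving the polarization by a degree-zero bundle: proof of Theorem 2

The idea is as follows. The section ring of a surface $X$ polarized by $L=\omega_X$ is quasi-Gorenstein. Move the polarization in a family $\mathcal L$ over a discrete valuation ring, by a line bundle of degree $0$ which is trivial at the closed point only. On the generic fibre the canonical bundle is no longer a power of the polarization, and this contradicts quasi-Gorensteinness after a localization.

**Fact F3 (section rings).** Let $X$ be an integral projective surface over a field $k$ with $H^0(X,\mathcal O_X)=k$, $L$ an ample line bundle and $\Gamma=\bigoplus_{n\ge0}H^0(X,L^n)$. Then $\Gamma$ is a graded domain, finitely generated over $\Gamma_0=k$, of dimension $3$, and $X=\operatorname{Proj}\Gamma$. For a coherent sheaf $\mathcal F$ on $X$, the sheaf of $\bigoplus_{n\in\mathbb Z}H^0(X,\mathcal F\otimes L^n)$ is $\mathcal F$, and $\Gamma(b)^\sim=L^b$. If $X$ is smooth over $k$, then $\omega_\Gamma\cong\bigoplus_{n\in\mathbb Z}H^0(X,\omega_X\otimes L^n)$, and $\Gamma$ is normal.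

*Proof.* Finite generation and $X=\operatorname{Proj}\Gamma$ are standard, and $\dim\Gamma=\dim X+1$. If $f\in\Gamma_m$, $m>0$, then inverting $f$ in $\bigoplus_nH^0(X,\mathcal F\otimes L^n)$ gives $\bigoplus_nH^0(X_f,\mathcal F\otimes L^n)$, which proves the statement on sheaves. We have $H^0(X,L^{-m})=0$ for $m>0$. Otherwise take a nonzero section $\sigma$ of it and, for large $j$, a nonzero section $\tau$ of $L^{jm}$ with a zero. Then $\sigma^j\tau$ is a nonzero element of $k$ with a zero, which is absurd. So $\Gamma=\bigoplus_{n\in\mathbb Z}H^0(X,L^n)$. The Čech complex on homogeneous $f_1,\dots,f_l$ with the $X_{f_i}$ affine and covering $X$ gives $H^{3}_{\Gamma_+}(\Gamma)_n=H^2(X,L^n)$. Serre duality, which is compatible with multiplication by sections, gives $(\omega_\Gamma)_n=H^2(X,L^{-n})^*=H^0(X,\omega_X\otimes L^n)$. Finally $\Gamma$ is the ring of global functions on the total space $\operatorname{Spec}_X\bigoplus_{n\ge0}L^n$, which is integral and normal when $X$ is smooth. So $\Gamma$ is normal. $\square$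

**Step 1: the surface.** Let $k$ be algebraically closed, $E$ an elliptic curve with origin $o$, $\mathcal N$ a line bundle of degree at least $3$ on $E$, and $Z=E\times\mathbb P^2$. The bundle $\mathcal N\boxtimes\mathcal O(4)$ is very ample. By Bertini there is a smooth $X\in|\mathcal N\boxtimes\mathcal O(4)|$. Recall $H^1(\mathbb P^2,\mathcal O(j))=0$ for all $j$. So the Künneth formula gives
$$H^1(Z,\mathcal B\boxtimes\mathcal O(j))=H^1(E,\mathcal B)\otimes H^0(\mathbb P^2,\mathcal O(j))\tag{7}$$
for every line bundle $\mathcal B$ on $E$, and likewise over any field. In particular $H^1(Z,\mathcal O_Z(-X))=H^1(Z,\mathcal N^{-1}\boxtimes\mathcal O(-4))=0$. Thus $H^0(X,\mathcal O_X)=k$, and $X$, being smooth and connected, is an integral surface. Since $\omega_Z=\mathcal O\boxtimes\mathcal O(-3)$, adjunction gives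
$$\omega_X\cong L:=(\mathcal N\boxtimes\mathcal O(1))|_X,\quad\text{which is ample}.$$

**Step 2: the family of degree-zero bundles.** Let $\Delta$ be the diagonal and $\mathcal P=\mathcal O(\Delta-o\times E-E\times o)$ on $E\times E$. Let $A=\mathcal O_{E,o}$ (second factor), a discrete valuation ring with uniformizer $t$, $K=\operatorname{Frac}A$, and $P_A=\mathcal P|_{E\times\operatorname{Spec}A}$. On the special fibre $E\times o$ the divisors $\Delta$ and $o\times E$ both restrict to the point $o$, and $\mathcal O(E\times o)$ restricts to the trivial bundle. So the special fibre of $P_A$ is $\mathcal O_E$. The generic fibre is $P_K=\mathcal O_{E_K}(\eta-o)$, where $\eta$ is the $K$-rational point given by the diagonal. We have $\eta\ne o$, since $\eta$ is not a constant point. The bundle $P_K$ has degree $0$ and is nontrivial, since distinct rational points of a genus-one curve are not linearly equivalent. A nonzero section of a degree-$0$ line bundle trivializes it, so $H^0(E_K,P_K)=0$.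

**Step 3: the ring.** On $X_A=X\times\operatorname{Spec}A$ put $\mathcal L=L\otimes P_A$ (pullbacks understood), and
$$R=\bigoplus_{n\ge0}H^0(X_A,\mathcal L^n),\qquad S=\bigoplus_{n\ge0}H^0(X,L^n).$$
$\mathcal L$ restricts to the ample bundle $L$ on the special fibre, and $A$ is local, so $\mathcal L$ is ample on $X_A$ (EGA III 4.7.1). So $R$ is a finitely generated $A$-algebra, with $R_0=H^0(X,\mathcal O_X)\otimes_kA=A$. The scheme $X_A$ is a localization of the integral scheme $X\times E$ along the second factor, hence integral. So $R$ is a domain, and $t$ is regular. By F3, $S$ is a normal graded domain of dimension $3$.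

**Step 4: $R/tR=S$.** The sequence $0\to\mathcal L^n\xrightarrow{t}\mathcal L^n\to L^n\to0$ gives $R_n/tR_n\hookrightarrow S_n$. For $n=0$ this is $A/t=k$. Let $n\ge1$. We lift a section of $L^n$ in two moves.

*From $X$ to $Z$.* The obstruction to lifting to $H^0(Z,\mathcal N^n\boxtimes\mathcal O(n))$ is in $H^1(Z,\mathcal N^{n-1}\boxtimes\mathcal O(n-4))$. By (7) this is $0$: for $n\ge2$ because $H^1(E,\mathcal N^{n-1})=0$, and for $n=1$ because $H^0(\mathbb P^2,\mathcal O(-3))=0$.

*From $Z$ to $Z_A$.* Put $\mathcal F=(\mathcal N\otimes P_A)^n\boxtimes\mathcal O(n)$ on $Z_A=Z\times\operatorname{Spec}A$, with special fibre $\mathcal N^n\boxtimes\mathcal O(n)$. By (7), $H^1(Z,\mathcal N^n\boxtimes\mathcal O(n))=0$, and $H^1(Z_A,\mathcal F)/t$ embeds in it. So the finitely generated $A$-module $H^1(Z_A,\mathcal F)$ is $0$ by Nakayama, and $H^0(Z_A,\mathcal F)\to H^0(Z,\mathcal N^n\boxtimes\mathcal O(n))$ is surjective.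

Since $\mathcal F|_{X_A}=\mathcal L^n$, restricting the lift to $X_A$ gives an element of $R_n$ with the given image in $S_n$.

**Step 5: the local rings.** Let $\mathfrak n=(t)+R_+$, a maximal ideal with residue field $k$. Then $R_{\mathfrak n}/t=S_{S_+}$ is a normal local domain of dimension $3$. So $R_{\mathfrak n}$ is a local domain of dimension $4$, essentially of finite type over $k$. By F3 and $\omega_X\cong L$,
$$\omega_S\cong\bigoplus_{n\in\mathbb Z}H^0(X,L^{n+1})=S(1),$$
so $S_{S_+}$ is quasi-Gorenstein by F1(iii).

**Step 6: quasi-Gorensteinness would pass to the generic fibre.** Suppose $R_{\mathfrak n}$ is quasi-Gorenstein. Write $R$ as a graded quotient of $A[z_1,\dots,z_r]$, $\deg z_i>0$, and let $B=A[z]_{(t,z)}$, regular of dimension $r+1$. By local duality $\operatorname{Ext}^{r-3}_B(R_{\mathfrak n},B)$ is a canonical module of $R_{\mathfrak n}$. By F2 it is isomorphic to $R_{\mathfrak n}$. Localize at the prime $\mathfrak q=R_+$ (note $R/R_+=A$). We have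
$$R_{\mathfrak q}=(R_K)_{(R_K)_+},\qquad R_K=R\otimes_AK=\bigoplus_{n\ge0}H^0(X_K,\mathcal L_K^n),$$
by flat base change. By F3 over $K$, $\dim R_{\mathfrak q}=3$. The preimage of $\mathfrak q$ in $B$ is $(z)$, and the localization $B_{\mathfrak q}$ of $B$ there is $K[z]_{(z)}$, regular of dimension $r$. So $\operatorname{Ext}^{r-3}_{B_{\mathfrak q}}(R_{\mathfrak q},B_{\mathfrak q})\cong R_{\mathfrak q}$. Since $r-3=\dim B_{\mathfrak q}-\dim R_{\mathfrak q}$, local duality says that this module is a canonical module of $R_{\mathfrak q}$. So $R_{\mathfrak q}$ is quasi-Gorenstein.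

By F1(iii) and F2, $\omega_{R_K}$ is cyclic after localization at $(R_K)_+$. By graded Nakayama and F1(iv), $\omega_{R_K}\cong R_K(b)$ for some $b$. By F3 the associated sheaves on $X_K=\operatorname{Proj}R_K$ are $\omega_{X_K}\cong\mathcal L_K^b$. But $\omega_{X_K}\cong L_K=\mathcal L_K\otimes P_K^{-1}$, so
$$P_K|_{X_K}\cong\mathcal L_K^{1-b}.\tag{8}$$

**Step 7: contradiction.** *First, $b=1$.* Choose a point $c\in E(k)$ with $X\ne\{c\}\times\mathbb P^2$, and a component $C$ of the curve $X\cap(\{c\}\times\mathbb P^2)$. On $C_K$ the bundle $P_K$ is trivial, being pulled back from $\{c\}_K$. The same holds for $\mathcal N$, so $\deg\mathcal L_K|_{C_K}=\deg\mathcal O(1)|_C>0$. By (8), $b=1$, so $P_K|_{X_K}$ is trivial and has a nonzero section.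

*Second, it has no section.* In
$$0\to(P_K\otimes\mathcal N^{-1})\boxtimes\mathcal O(-4)\to P_K\boxtimes\mathcal O\to P_K|_{X_K}\to0$$
on $Z_K$ we have $H^0(Z_K,P_K\boxtimes\mathcal O)=H^0(E_K,P_K)=0$, and $H^1$ of the left term is $0$ by (7) over $K$. So $H^0(X_K,P_K|_{X_K})=0$, a contradiction. This proves Theorem 2. $\blacksquare$

## 9. Graded rings in characteristic zero: proof of Theorem 3(b)

We use the notation of Section 4, with $\operatorname{char}k=0$. If $s\le2$, then $\dim R\le 3$, and Section 3 shows that $R$ is quasi-Gorenstein. Assume $s\ge3$. By Section 4 it suffices to prove the following.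

**Claim.** $\pi:\omega_R(e)\to\omega_S$ is surjective.

Since $\omega_S\cong S(a)$ is generated by $(\omega_S)_{-a}\cong S_0=k$, it suffices to find $\sigma\in(\omega_R)_{e-a}$ with $\pi(\sigma)\ne0$. The plan is to work with sheaves on $\operatorname{Proj}R$. The trouble is a locus $\mathcal Z$ of small dimension, and general hyperplane sections avoid it. They leave a threefold and a surface, where Kawamata–Viehweg vanishing kills the obstruction. Then we climb back.

**Step 1: reduction to $k=\bar k$.** An element of $\operatorname{Frac}S$ algebraic over $k$ is integral over $S$, hence in $S$. If it is nonzero, its inverse is also algebraic, so it is a unit of the positively graded domain $S$ and lies in $S_0=k$. So $k$ is algebraically closed in $\operatorname{Frac}S$. As $\operatorname{char}k=0$, $S\otimes_k\bar k$ is a normal domain. Formation of $\omega$ commutes with $\otimes_k\bar k$ (use $\omega_R=\operatorname{Hom}_T(R,\omega_T)$), so all hypotheses are preserved. If $\omega_R\otimes_k\bar k$ is cyclic, then $\omega_R/\mathfrak m\omega_R$ is one-dimensional and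 $\omega_R$ is cyclic, so F1(iv) applies. Hence assume $k=\bar k$.

**Step 2: sheaves on $\operatorname{Proj}R$.** Let $Y=\operatorname{Proj}R$ (dimension $s$) and $W=\operatorname{Proj}S\subset Y$, normal of dimension $s-1\ge2$. Put
$$F_n=(\omega_R(e-a+n))^\sim,\qquad\mathcal O_W(n)=S(n)^\sim.$$
Twisting (1) by $n-a$ and sheafifying gives exact sequences
$$0\to F_{n-e}\xrightarrow{y}F_n\to G_n\to0,\qquad G_n\subseteq\mathcal O_W(n),\tag{9}$$
with $G_n=\mathcal O_W(n)$ off a closed set $\mathcal Z\subset W$ (the support of $\operatorname{coker}\pi$), independent of $n$. By Section 4 its cone has dimension at most $s-3$, so $\dim\mathcal Z\le s-4$.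

*Global sections.* $\omega_R\cong\operatorname{Hom}_T(R,\omega_T)$ is reflexive over $T$, so it has depth at least $2$, and so has the normal ring $S$. Hence $H^0(Y,F_0)=(\omega_R)_{e-a}$ and $H^0(W,\mathcal O_W)=S_0=k$, and the map between them induced by (9) is $\pi$ in degree $-a$. So *we look for $\sigma\in H^0(Y,F_0)$ with nonzero image in $H^0(W,\mathcal O_W)$.*

**Step 3: the sheaves $\mathcal O_W(n)$ through a $\mathbb Q$-divisor.** Vanishing theorems need divisors, so we describe $\mathcal O_W(n)$ by one. Let $g=\gcd\{n:S_n\ne0\}$. If $g\nmid n$, then $\mathcal O_W(n)=0$. Demazure's theorem (*Anneaux gradués normaux*) gives an ample $\mathbb Q$-Cartier $\mathbb Q$-divisor $D$ on $W$ with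
$$\mathcal O_W(gm)\cong\mathcal O_W(\lfloor mD\rfloor)\qquad(m\in\mathbb Z).\tag{10}$$
We recall how $D$ arises. Fix a quotient $\tau$ of nonzero homogeneous elements, of degree $g$. Prime divisors $v$ of $W$ correspond to homogeneous height-one primes $P_v$ of $S$. On $k(W)$ one has $\operatorname{ord}_{P_v}=q_v\operatorname{ord}_v$ with an integer $q_v\ge1$. Put $D=\sum_v\frac{\operatorname{ord}_{P_v}(\tau)}{q_v}\,v$. An element of degree $gm$ in the homogeneous fraction ring is $\alpha\tau^m$ with $\alpha\in k(W)$. It lies in the normal ring $S_f$ if and only if it has order $\ge0$ at all height-one primes of $S_f$. The non-homogeneous ones contain no nonzero homogeneous element, so they impose no condition. The homogeneous ones say $\operatorname{ord}_v(\alpha)+m\,\operatorname{ord}_{P_v}(\tau)/q_v\ge0$. This is (10).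

*Example.* For $k[x,z]$ with $\deg x=1$, $\deg z=2$, take $\tau=x$. Here $W=\mathbb P^1$ with function field $k(x^2/z)$, and $\operatorname{ord}_{(x)}(x^2/z)=2$, so $D=\frac12[x=0]$. Indeed $h^0(\lfloor mD\rfloor)=\lfloor m/2\rfloor+1$ is the number of monomials of degree $m\ge0$.

Fix $N_0>0$ divisible by $g$, such that $R^{(N_0)}=\bigoplus_jR_{jN_0}$ is generated by $R_{N_0}$ and $(N_0/g)D$ is integral. Then $\mathcal O_Y(N_0)$ is very ample. On the open sets $D_+(f)$ with $f\in R_{N_0}$, multiplication by $f$ shows
$$F_{n+N_0}=F_n\otimes\mathcal O_Y(N_0),$$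
and similarly for $G_n$ and $\mathcal O_W(n)$. So up to such twists only finitely many sheaves occur. By (10), $\mathcal O_W((N_0/g)D)\cong\mathcal O_W(N_0)$ is invertible and very ample, so $(N_0/g)D$ is Cartier and ample.

**Step 4: depth of $F_n$.** We bound the locus where $F_n$ has small depth. Let $T=k[\theta_1,\dots,\theta_d]\subset R$ be generated by a homogeneous system of parameters of equal degree $N$, and let $q:Y\to\operatorname{Proj}T=\mathbb P^s$ be the resulting finite morphism. The sheaf $\mathcal G:=q_*F_n$ belongs to the $T$-module $\bigoplus_j(\omega_R)_{e-a+n+jN}$, regraded by $j$. This is a direct summand of the reflexive $T$-module $\omega_R$. So $\mathcal G$ is reflexive on $\mathbb P^s$.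

A reflexive module over a regular local ring $\mathcal O_p$ has depth at least $\min(2,\dim\mathcal O_p)$. So if $i\ge1$ and $\mathcal Ext^i(\mathcal G,\mathcal O)_p\ne0$, then $i\le\operatorname{pd}\mathcal G_p\le\dim\mathcal O_p-\min(2,\dim\mathcal O_p)$, whence $\dim\mathcal O_p\ge i+2$. Thus $\dim\operatorname{Supp}\mathcal Ext^i(\mathcal G,\mathcal O)\le s-i-2$. For $j<s$, a closed point $p$ with $\operatorname{depth}\mathcal G_p\le j$ has $\operatorname{pd}\mathcal G_p\ge s-j\ge1$. Since $\operatorname{Ext}^i$ into $\mathcal O_p$ is nonzero for $i=\operatorname{pd}\mathcal G_p$, such $p$ lies in $\bigcup_{i\ge s-j}\operatorname{Supp}\mathcal Ext^i(\mathcal G,\mathcal O)$, closed of dimension at most $j-2$. The depth of $\mathcal G$ at $q(p)$ is the minimum of the depths of $F_n$ at the points over $q(p)$, and $q$ is finite. So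
$$\{p\in Y\text{ closed}:\operatorname{depth}(F_n)_p\le j\}\ \text{ lies in a closed set of dimension}\le j-2\qquad(j<s).\tag{11}$$
(The zero module has depth $\infty$.)

**Lemma B.** Let $\mathcal F$ be a coherent sheaf on a closed subscheme of $\mathbb P^\ell$, with depth at least $2$ at all closed points. Then $H^1(\mathcal F(-j))=0$ for $j\gg0$.

*Proof.* By Serre duality on $\mathbb P^\ell$, $H^1(\mathcal F(-j))$ is dual to $\operatorname{Ext}^{\ell-1}(\mathcal F,\omega_{\mathbb P^\ell}(j))$. For $j\gg0$ this equals $H^0(\mathcal Ext^{\ell-1}(\mathcal F,\omega_{\mathbb P^\ell})(j))$. At closed points $\operatorname{pd}\mathcal F_p\le\ell-2$, so this Ext sheaf is zero. $\square$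

**Step 5: a resolution.** Choose a resolution $f:\widetilde W\to W$ such that $f^*D$ has simple normal crossing support, and put $\mathcal M_m=\mathcal O_{\widetilde W}(\lfloor mf^*D\rfloor)$. Then
$$f_*\mathcal M_m=\mathcal O_W(\lfloor mD\rfloor)\cong\mathcal O_W(gm).\tag{12}$$
Indeed, let $\alpha\in k(W)^*$, $U\subseteq W$ open and $\ell D$ Cartier, $\ell>0$. Over $f^{-1}(U)$, $\operatorname{div}\alpha+mf^*D\ge0$ if and only if $f^*(\operatorname{div}\alpha^\ell+m\ell D)\ge0$. A Cartier divisor on a normal variety is effective if and only if its pullback under the proper birational $f$ is: the pullback of an effective divisor is effective, and $f$ is an isomorphism over the codimension-one points of $W$. So the condition is $\operatorname{div}\alpha+mD\ge0$ on $U$. Note $\mathcal M_{m+N_0/g}\cong\mathcal M_m\otimes f^*\mathcal O_W(N_0)$.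

**Step 6: cutting down.** For $i=1,\dots,s-3$ choose inductively $N_i$, a sufficiently large multiple of $N_0$ depending on $Y_{i-1}$, and a general $H_i\in|\mathcal O_Y(N_i)|$. Put $Y_0=Y$, $Y_i=Y_{i-1}\cap H_i$, $W_i=W\cap Y_i$, $\widetilde W_i=f^{-1}(W_i)$, $f_i=f|_{\widetilde W_i}:\widetilde W_i\to W_i$. At the end put
$$V=Y_{s-3},\qquad\Sigma=W_{s-3},\qquad\widetilde\Sigma=\widetilde W_{s-3}.$$
(For $s=3$ nothing is cut.) The following hold for general choices.

1. $H_i$ contains no associated point of $F_n|_{Y_{i-1}}$, $G_n|_{Y_{i-1}}$, or $R^1f_{i-1*}(\mathcal M_m|_{\widetilde W_{i-1}})$, and its pullback does not contain $\widetilde W_{i-1}$. Up to twists these are finitely many sheaves, hence finitely many points to avoid. The linear system is base-point free and $k$ is infinite.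
2. $\mathcal Z\cap V=\emptyset$, since $\dim\mathcal Z\le s-4$ and we cut $s-3$ times.
3. $F_n|_{Y_i}$ has depth at least $2$ at every closed point of $Y_i$, for $0\le i\le s-3$ and all $n$. By (11) with $j=i+1<s$, the closed points where $F_n$ has depth at most $i+1$ lie in a closed set of dimension at most $i-1$, which the $i$ general hypersurfaces $H_1,\dots,H_i$ avoid. So at a closed point of $Y_i$ the sheaf $F_n$ has depth at least $i+2$. By 1 the local equations of $H_1,\dots,H_i$ form an $F_n$-regular sequence there.
4. $\widetilde\Sigma$ is a smooth irreducible surface that meets the strata of $\operatorname{Supp}f^*D$ transversally. Smoothness and transversality are Bertini's theorem for base-point-free systems in characteristic $0$, applied to each $\widetilde W_{i-1}$ and to the strata on it. Irreducibility at each step holds because the base-point-free system maps the irreducible $\widetilde W_{i-1}$ generically finitely onto its image, of dimension $s-i\ge3$. To see this, note that the top self-intersection on $\widetilde W_{i-1}$ of the pullback of an ample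 divisor $H$ is a positive multiple of $(f^*H)^{s-1}$ on $\widetilde W$ when the $H_l$ are proportional to $H$. This is positive as $f$ is birational.

**Step 7: consequences.** These are the four inputs of the lifting argument.

**(i)** *There are exact sequences*
$$0\to F_{n-e}|_V\to F_n|_V\to\mathcal O_W(n)|_\Sigma\to0.\tag{13}$$
Suppose $0\to F_{n-e}|_{Y_{i-1}}\to F_n|_{Y_{i-1}}\to G_n|_{Y_{i-1}}\to0$ is exact; for $i=1$ this is (9). A local equation $h$ of $H_i$ is injective on $G_n|_{Y_{i-1}}$ by 1, so by the snake lemma the sequence stays exact modulo $h$. At the end $G_n|_V=\mathcal O_W(n)|_\Sigma$, because $G_n=\mathcal O_W(n)$ near $V$ by 2.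

**(ii)** $f_{s-3\,*}(\mathcal M_m|_{\widetilde\Sigma})=\mathcal O_W(gm)|_\Sigma$. We show $f_{i*}(\mathcal M_m|_{\widetilde W_i})=\mathcal O_W(gm)|_{W_i}$ by induction on $i$; the case $i=0$ is (12). Push forward
$$0\to\mathcal M_m(-H_i)|_{\widetilde W_{i-1}}\to\mathcal M_m|_{\widetilde W_{i-1}}\to\mathcal M_m|_{\widetilde W_i}\to0 .$$
It is exact, since $\widetilde W_{i-1}$ is integral and not contained in the pullback of $H_i$. By 1 the map $R^1f_{i-1*}(\mathcal M_m|_{\widetilde W_{i-1}})(-H_i)\to R^1f_{i-1*}(\mathcal M_m|_{\widetilde W_{i-1}})$ is injective. So $f_{i*}(\mathcal M_m|_{\widetilde W_i})$ is the cokernel of multiplication by the equation of $H_i$ on $f_{i-1*}(\mathcal M_m|_{\widetilde W_{i-1}})=\mathcal O_W(gm)|_{W_{i-1}}$, which is $\mathcal O_W(gm)|_{W_i}$.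

**(iii)** $H^1(\Sigma,\mathcal O_W(n)|_\Sigma)=0$ *for all $n<0$.* If $g\nmid n$, the sheaf is zero. Let $n=-gm$, $m>0$, and $D'=mf^*D|_{\widetilde\Sigma}$. By 4 the components of $\operatorname{Supp}f^*D$ restrict to reduced curves on $\widetilde\Sigma$ without common components, so rounding commutes with restriction, and $\mathcal M_{-m}|_{\widetilde\Sigma}=\mathcal O(\lfloor-D'\rfloor)=\mathcal O(-\lceil D'\rceil)$. The divisor $D'$ is nef with positive self-intersection (a multiple of it is the pullback of an ample divisor, and the computation in 4 applies), hence nef and big. Its fractional part has simple normal crossing support. By Kawamata–Viehweg vanishing $H^1(\widetilde\Sigma,\mathcal O(K_{\widetilde\Sigma}+\lceil D'\rceil))=0$, and Serre duality gives $H^1(\widetilde\Sigma,\mathcal M_{-m}|_{\widetilde\Sigma})=0$. By (ii) and the Leray spectral sequence, $H^1(\Sigma,\mathcal O_W(n)|_\Sigma)$ embeds in this group.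

**(iv)** $H^1(V,F_n|_V)=0$ *for $n\ll0$, and $H^1(Y_{i-1},F_0|_{Y_{i-1}}\otimes\mathcal O(-N_i))=0$ for $1\le i\le s-3$.* Embed by $\mathcal O_Y(N_0)$. By 3, Lemma B applies to the finitely many twist classes of $F_n|_V$, which gives the first statement. It applies to $F_0|_{Y_{i-1}}$ as well, and this is how large $N_i$ has to be chosen once $Y_{i-1}$ is known.

**Step 8: lifting $1$ to $V$.** For $n<0$, (13) and (iii) show that $H^1(V,F_{n-e}|_V)\to H^1(V,F_n|_V)$ is surjective. Iterating, $H^1(V,F_n|_V)$ is a quotient of $H^1(V,F_{n-je}|_V)$ for every $j\ge0$. As $e>0$, this is $0$ for large $j$ by (iv). So $H^1(V,F_n|_V)=0$ for all $n<0$, in particular for $n=-e$. Now (13) with $n=0$ gives $\sigma_V\in H^0(V,F_0|_V)$ with image $1\in H^0(\Sigma,\mathcal O_\Sigma)$.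

**Step 9: lifting from $V$ to $Y$.** By 1 the sequences
$$0\to F_0|_{Y_{i-1}}\otimes\mathcal O(-N_i)\to F_0|_{Y_{i-1}}\to F_0|_{Y_i}\to0$$
are exact. By (iv) the maps $H^0(Y_{i-1},F_0|_{Y_{i-1}})\to H^0(Y_i,F_0|_{Y_i})$ are surjective for $i=s-3,\dots,1$. So $\sigma_V$ lifts to $\sigma\in H^0(Y,F_0)=(\omega_R)_{e-a}$. The image $\pi(\sigma)\in H^0(W,\mathcal O_W)=k$ restricts to $1$ on $\Sigma\ne\emptyset$, so $\pi(\sigma)\ne0$. This proves the Claim and Theorem 3. $\blacksquare$

**Remark (comparison with the counterexamples).** In Theorem 1 with $n=3$ we have $d=4$, $s=3$, so nothing is cut and $\Sigma=W=\operatorname{Proj}S$. There $H^1(W,\mathcal O_W(-1))=H^2_{\mathfrak m}(S)_{-1}=k$ by Section 5, so the vanishing (iii) fails in characteristic $2$ at $n=-1$. In Theorem 2 the regular element $t$ has degree $0$ and $R_0=A$ is not a field. The descent of Step 8, which replaces $n$ by $n-e$, needs $e>0$.
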